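\title{Sparse $\ell$-hamiltonian saturated hypergraphs}

\begin{abstract}
A $k$-uniform hypergraph is $\ell$-hamiltonian saturated if it has no spanning cycle whose consecutive edges overlap in $\ell$ vertices, but gains one when any new edge is added. We prove that the least number of edges of such a hypergraph on $n$ vertices is $\Theta(n^\ell)$ for all $k\ge3$ and $1\le\ell\le k-1$. For $\ell\ge2$ we construct, from a non-hamiltonian cubic graph with many Hamilton paths, a saturated hypergraph with at most $k^{O(k)}n^\ell$ edges. The upper bound for $\ell=1$ is a theorem of Ruci\'nski and \.Zak.
\end{abstract}

\section{Introduction}\label{sec:intro}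

A \emph{$k$-graph} $H$ is a family of $k$-element subsets, called \emph{edges}, of a vertex set $V$. We write $|H|$ for the number of edges and $H+e$ for $H\cup\{e\}$. Fix integers $1\le\ell<k$ and put
\[
d=k-\ell .
\]
For $s$ divisible by $d$, an \emph{$(\ell,k)$-cycle} on $s$ vertices is given by a cyclic ordering $v_1,\dots,v_s$ of these vertices; its edges are the $s/d$ \emph{windows}
\[
\{v_{jd+1},v_{jd+2},\dots,v_{jd+k}\},\qquad 0\le j<s/d,
\]
with indices modulo $s$. Each window is the previous one shifted by $d$ places, so consecutive edges overlap in $\ell$ vertices. A $k$-graph $H$ on $n$ vertices is \emph{$\ell$-hamiltonian} if it contains an $(\ell,k)$-cycle on all $n$ vertices, a \emph{hamiltonian cycle} for short. It is \emph{$\ell$-hamiltonian saturated} if it is not $\ell$-hamiltonian but $H+e$ is $\ell$-hamiltonian for every $k$-set $e\subset V$ with $e\notin H$. Let ${\rm sat}(n,k,\ell)$ be the least number of edges of an $\ell$-hamiltonian saturated $k$-graph on $n$ vertices. Throughout, $n$ is divisible by $d$, and asymptotic notation refers to $n\to\infty$ with $k$ and $\ell$ fixed.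

Saturated $k$-graphs are easy to come by: take any $k$-graph that is not $\ell$-hamiltonian and add edges for as long as it stays so. Starting from the complete $k$-graph on $n-1$ vertices together with an isolated vertex, one gets an example with at least $\binom{n-1}{k}$ edges. The function ${\rm sat}$ measures the opposite extreme: how sparse can a $k$-graph be if it is one edge away from hamiltonicity, whichever edge is added?

A single cycle has $n/d$ edges, which gives only ${\rm sat}(n,k,\ell)\ge n/d-1$. A better bound comes from the two neighbors of the new edge on the new cycle. Let $H$ be saturated, $n\ge 3k$, and $g\notin H$. A hamiltonian cycle of $H+g$ has $g$ as a window, because $H$ has no such cycle. The windows before and after $g$ are edges of $H$. They are different, since $n/d\ge3$, and each meets $g$ in exactly $\ell$ vertices, since two consecutive windows occupy $k+d\le n$ consecutive positions. On the other hand, a given edge $f$ meets exactly $\binom k\ell\binom{n-k}{d}$ $k$-sets in exactly $\ell$ vertices. Counting the pairs $(g,f)$ with $g\notin H$, $f\in H$ and $|f\cap g|=\ell$ in two ways, we get $2\bigl(\binom nk-|H|\bigr)\le|H|\binom k\ell\binom{n-k}{d}$, that is,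
\begin{equation}\label{eq:lower}
|H|\ \ge\ \frac{2\binom nk}{2+\binom k\ell\binom{n-k}{d}}\ =\ (1-o(1))\,\frac{2\,\ell!\,(d!)^2}{(k!)^2}\,n^{\ell}.
\end{equation}
For $k=3$ and $\ell=2$, for instance, this is $(1/9-o(1))n^2$. The bound ${\rm sat}(n,k,\ell)=\Omega(n^\ell)$ is known. The count behind it looks at only two edges of $H$ on each cycle, and one is led to guess that the rest of the cycle, and the requirement that $H$ itself have no hamiltonian cycle, cost no more than a constant factor. This is the conjecture posed in the paper of Ruci\'nski and \.Zak \cite{RZ21}: ${\rm sat}(n,k,\ell)=\Theta(n^\ell)$ for all $k\ge3$ and $1\le\ell\le k-1$. We prove it.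

\begin{theorem}\label{thm:main}
For all $k\ge3$ and $1\le\ell\le k-1$, ${\rm sat}(n,k,\ell)=\Theta(n^\ell)$.
\end{theorem}

The quantitative form is as follows.

\begin{theorem}\label{thm:quant}
Let $k\ge3$ and $d=k-\ell$.
\begin{enumerate}
\item[(a)] For $1\le\ell\le k-1$,
\[
\liminf_{n\to\infty}\frac{{\rm sat}(n,k,\ell)}{n^\ell}\ \ge\ \frac{2\,\ell!\,(d!)^2}{(k!)^2}.
\]
\item[(b)] For $2\le\ell\le k-1$ and all large $n$ divisible by $d$ there is a $k$-graph $H_0$ on $n$ vertices with at most $k^{O(k)}n^\ell$ edges which is not $\ell$-hamiltonian, while $H_0+e$ is $\ell$-hamiltonian for all but at most $k^{O(k)}n^\ell$ $k$-sets $e$. Consequently ${\rm sat}(n,k,\ell)\le k^{O(k)}n^\ell$. The constant in the exponent is absolute.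
\end{enumerate}
\end{theorem}

Part (a) is \eqref{eq:lower}. In part (b), the bound on ${\rm sat}$ follows from the properties of $H_0$. Add edges to $H_0$ one at a time for as long as the $k$-graph stays non-$\ell$-hamiltonian; the final $k$-graph $H$ is saturated. A $k$-set $e$ for which $H_0+e$ is $\ell$-hamiltonian is never added, so $|H|\le|H_0|+k^{O(k)}n^\ell$. It is therefore enough to handle almost all new edges, and we may give up on any family of $O(n^\ell)$ inconvenient ones.

Our construction needs $\ell\ge2$ (Remark~\ref{rem:ell1} shows what breaks for $\ell=1$). For $\ell=1$ we use a published result.

\begin{theorem}[Ruci\'nski and \.Zak \cite{RZ13}]\label{thm:RZ}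
For every $k\ge3$, ${\rm sat}(n,k,1)=\Theta(n)$.
\end{theorem}

Theorem~\ref{thm:main} follows: the lower bound is Theorem~\ref{thm:quant}(a), and the upper bound is Theorem~\ref{thm:RZ} for $\ell=1$ and Theorem~\ref{thm:quant}(b) for $\ell\ge2$.

The rest of the paper constructs $H_0$. Section~\ref{sec:idea} develops the construction for $k=3$, $\ell=2$. Section~\ref{sec:template} supplies the cubic graph on which it is modeled, Section~\ref{sec:H0} defines $H_0$ in general, and Sections~\ref{sec:nonham} and~\ref{sec:ham} prove its two properties.

\section{The idea: tight cycles in 3-graphs}\label{sec:idea}

Let $k=3$, $\ell=2$, $d=1$. A hamiltonian cycle is then a cyclic ordering of $V$ in which any three consecutive vertices form an edge.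

\subsection*{The template}
Suppose that $G$ is a cubic graph with no Hamilton cycle in which any two vertices far enough apart are the ends of a Hamilton path. To keep the two levels apart we call the vertices of $G$ \emph{nodes} and its edges \emph{links}. Replace each node $v$ by a \emph{block} $B_v$ of vertices, of large but bounded size. We want two things. A hamiltonian cycle of $H_0$ should have to visit every block, move between blocks only along links, and use each link at most once; it would then trace a closed trail through all nodes of $G$, and in a cubic graph such a trail is a Hamilton cycle. And a new edge $e$ with vertices in far-apart blocks should act as an extra link that closes up a Hamilton path of $G$.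

\subsection*{The jump}
If $e=\{y_1,y_2,y_3\}$ appears in a cycle as $\dots c'\,y_1\,y_2\,y_3\,c\dots$, then $\{c',y_1,y_2\}$ and $\{y_2,y_3,c\}$ are edges of $H_0$, although $y_1,y_2,y_3$ lie in three unrelated blocks. So $H_0$ must contain many triples that join far-apart blocks, and these must not allow the cycle to jump on their own. Fix a linear order of the nodes, let $\mu(A)$ be the first node whose block meets the set $A$, and call a triple $f$ \emph{anchored} if two of its vertices lie in $B_{\mu(f)}$. Every pair in an anchored triple $f$ meets $B_{\mu(f)}$, so it has the same $\mu$ as $f$. Consecutive windows share a pair; hence \emph{along a path of anchored triples the value of $\mu$ never changes}. We think of $\mu$ as the state of the cycle. There are $O(n^2)$ anchored triples, which is what we can afford. And they are enough to enter and leave $e$: put the vertex of $e$ in the last of the three blocks in the middle, take $c'$ in the block of $y_1$ and $c$ in the block of $y_3$. The state is the node of $y_1$ before $e$ and the node of $y_3$ after $e$.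

\subsection*{Swallowing}
We cannot take all anchored triples. If $a_1,a_2,\dots$ lie in $B_v$ and $z_1,z_2,\dots$ lie in later blocks, then all windows of
\[
a_1\,a_2\,z_1\,a_3\,a_4\,z_2\,a_5\,a_6\,z_3\dots
\]
are anchored with state $v$. In this way the vertices of a block $B_w$ can be covered without the state ever being $w$, and the template loses its hold on the cycle. The remedy is to ensure that any cycle has only a bounded number of windows with far-apart vertices, too few to cover a block. Split the blocks into \emph{cells} of bounded size, much smaller than a block, order the cells compatibly with the blocks, and set aside a bounded set $X$ of \emph{tokens}, vertices that belong to no block. Let $\mathcal B[v]$ be the union of $B_v$ and the blocks of the three neighbors of $v$. A triple is \emph{wild} if it has two vertices in its first cell $D\subset B_v$ and its third vertex is in $D$ or outside $\mathcal B[v]$. The ordinary, \emph{local} triples of state $v$ are anchored triples inside $\mathcal B[v]$ with vertices in three different cells.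

Consecutive wild triples have the same first cell $D$, by the argument for $\mu$; all of them meet $D$, so a run of wild windows has length at most $3|D|$. A wild triple $f$ with first cell $D\subset B_v$ cannot share a pair with a triple $f'\subset\mathcal B[v]$ whose vertices lie in three cells: the pair has at most one vertex in $D$, so it contains a vertex of $f$ outside $D$, and that vertex is not in $\mathcal B[v]$. Thus wild and local triples are never consecutive. The only way from one kind to the other is through \emph{token} triples $\{x,b,b'\}$ with $x\in X$ and $b,b'$ in one block. Each token lies in three windows, so there are at most $3|X|$ runs of wild windows.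

\subsection*{Crossing a link}
The state must be able to change along a link, but only once. For a link $uv$ with $u<v$ choose a \emph{port} $P_{uv}\subset B_v$ of three vertices, and let the \emph{gates} for $uv$ be the triples in $B_u\cup B_v$ with vertices in three cells, two of them in $P_{uv}$. Two gates for $uv$ share a vertex of the port, so on a cycle they are at most two windows apart: the link can be used at one place only. The cycle passes from $B_u$ to $B_v$ as
\[
\dots f_1\,f_2\,f_3\ |\ p_1\,p_2\,b\dots\qquad(f_i\in B_u,\ p_i\in P_{uv},\ b\in B_v),
\]
where $\{f_2,f_3,p_1\}$ is local with state $u$, $\{f_3,p_1,p_2\}$ is a gate, and $\{p_1,p_2,b\}$ is local with state $v$. Read backwards, the same sequence passes from $B_v$ to $B_u$. The triple $\{f_2,f_3,p_1\}$ shows why local triples must be allowed to leave their block. To prevent swallowing between neighboring blocks, we require a local triple of state $u$ that leaves $B_u$ to meet a fixed small \emph{fringe} $F_u\subset B_u$, from which the $f_i$ are taken.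

\subsection*{The cycle through $e$}
Let $y_1,y_3$ lie in cells $D_1\subset B_{v_1}$, $D_2\subset B_{v_2}$. Follow a Hamilton path of $G$ from $v_2$ to $v_1$, block by block:
\[
y_1\,y_2\,y_3\ |\ c_1\dots c_r\ x\ b\,b'\dots f_1\,f_2\,f_3\ |\ p_1\,p_2\dots\ |\ \cdots\ |\ \dots\ x'\ c'_1\dots c'_{r'}\ ,
\]
with $c_i\in D_2$, $c'_i\in D_1$ and $x,x'\in X$. The window $\{y_2,y_3,c_1\}$ is wild because $y_2$ is far from $B_{v_2}$ and comes later in the order. The windows $\{y_3,c_1,c_2\},\dots,\{c_{r-2},c_{r-1},c_r\}$ lie in $D_2$ and are wild. The three windows $\{c_{r-1},c_r,x\}$, $\{c_r,x,b\}$, $\{x,b,b'\}$ are token triples. From there on the vertices of each block are ordered so that any three consecutive ones lie in different cells, the unused tokens are inserted at distance from each other, and the end near $y_1$ mirrors the beginning.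

For general $k$ and $\ell$, ``two vertices in the first block'' becomes ``$d+1$ vertices'', the number which guarantees that every $\ell$-subset of a $k$-set retains one of them. Two points are new. For $d>1$ windows start only at every $d$-th position, so the boundaries between blocks must fall at the right residue modulo $d$; tokens are also used to adjust this. And $e$ may have several vertices close together, so that it sometimes has to be entered through local edges.

\section{The template graph}\label{sec:template}

Let $m\ge3$ be odd and let $G=J_m$ be Isaacs' flower snark. For $1\le i\le m$ it has a \emph{center} $a_i$ and three \emph{leaves} $(i,1),(i,2),(i,3)$; these four nodes form \emph{tile} $i$. The links are $a_i(i,s)$ and the \emph{rungs} $(i,s)(i+1,s)$ for $i<m$ and $(m,s)(1,\tau(s))$, where $\tau$ is the transposition $(2\,3)$. Thus $G$ is cubic with $4m$ nodes, the tiles are arranged in a ring, and each leaf has one rung to the left and one to the right. Two different tiles $i,j$ split the other tiles into two \emph{arcs}.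

\begin{proposition}\label{prop:snark}
\begin{enumerate}
\item[(a)] $G$ has no Hamilton cycle.
\item[(b)] If $u$ and $v$ lie in different tiles and both arcs between these tiles have at least $8$ tiles, then $G$ has a Hamilton path from $u$ to $v$.
\end{enumerate}
\end{proposition}

Both parts rest on the way two paths can cross a tile together. Suppose two disjoint paths, named $\mathrm I$ and $\mathrm{II}$, arrive at a tile from the left along two of the three rungs. Record this by the \emph{labeling} $g:\{1,2,3\}\to\{0,\mathrm I,\mathrm{II}\}$, the bijection giving the name of the path on the rung at each position, with $0$ for the unused rung. Choose $c\in\{\mathrm I,\mathrm{II}\}$ and let $q=g^{-1}(c)$, $s=g^{-1}(0)$. Continue path $c$ through leaf $q$, the center, leaf $s$ and the right rung of $s$; continue the other path straight through the third leaf (Figure~\ref{fig:moves}(a)). This \emph{double crossing} covers the four nodes of the tile, and the labeling of the right rungs is $g\circ(q\,s)$: the labels $0$ and $c$ have changed places.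

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85, every node/.style={font=\small}]
\begin{scope}
\foreach \y in {0,1,2} {\draw[gray] (-1,\y)--(1,\y); \draw[gray] (0.5,1.5)--(0,\y);}
\draw[very thick] (-1,2)--(0,2)--(0.5,1.5)--(0,1)--(1,1) (-1,0)--(1,0);
\foreach \x/\y in {0/0,0/1,0/2,0.5/1.5} \fill (\x,\y) circle (2.5pt);
\node[left] at (-1,2) {$c$}; \node[left] at (-1,1) {$0$};
\node[right] at (1,2) {$0$}; \node[right] at (1,1) {$c$};
\node at (0,-0.7) {(a)};
\end{scope}
\begin{scope}[xshift=4.2cm]
\foreach \y in {0,1,2} {\draw[gray] (-1,\y)--(2.5,\y); \draw[gray] (-0.5,0.5)--(0,\y); \draw[gray] (2,1.5)--(1.5,\y);}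
\draw[very thick] (-1,2)--(1.5,2)--(2,1.5)--(1.5,1)--(0,1)--(-0.5,0.5)--(0,0)--(2.5,0);
\foreach \x/\y in {0/0,0/1,0/2,-0.5/0.5,1.5/0,1.5/1,1.5/2,2/1.5} \fill (\x,\y) circle (2.5pt);
\node[left] at (-1,2) {$q$}; \node[left] at (-1,1) {$r$}; \node[left] at (-1,0) {$p$};
\node at (0.75,-0.7) {(b)};
\end{scope}
\begin{scope}[xshift=9.6cm]
\foreach \y in {0,1,2} {\draw[gray] (-1,\y)--(1,\y); \draw[gray] (0.5,1.5)--(0,\y);}
\draw[very thick] (-1,2)--(0,2)--(0.5,1.5)--(0,1)--(-1,1) (-1,0)--(1,0);
\foreach \x/\y in {0/0,0/1,0/2,0.5/1.5} \fill (\x,\y) circle (2.5pt);
\node[left] at (-1,2) {$p$}; \node[left] at (-1,1) {$s$}; \node[left] at (-1,0) {$q$};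
\node at (0,-0.7) {(c)};
\end{scope}
\end{tikzpicture}
\caption{Three ways to cover tiles of the flower snark by paths (thick). A tile is a column of three leaves joined to a center; horizontal lines are rungs. (a) Two paths cross one tile; one of them moves to the position of the unused rung. (b) One path covers two tiles and moves from position $q$ to position $p$. (c) A cap: one path turns back from position $p$ to position $s$, another goes straight through at position $q$.}\label{fig:moves}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:snark}(a)]
Suppose $C$ is a Hamilton cycle. It uses two of the three links at $a_i$. The leaf of tile $i$ that $C$ does not join to $a_i$ uses both its rungs, and each of the other two leaves uses one rung. Let $x_i$ be the number of rungs of $C$ between tiles $i$ and $i+1$, cyclically. Then $x_{i-1}+x_i=4$ for all $i$. Applying $x\mapsto4-x$ an odd number $m$ of times gives $x_i=4-x_i$, so every $x_i$ equals $2$. The straight leaf accounts for one rung on each side, so of the two leaves joined to $a_i$ one uses its left rung and the other its right rung. Hence $C$ makes a double crossing of every tile.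

Name the two rungs of $C$ entering tile $1$ from the left $\mathrm I$ and $\mathrm{II}$, with labeling $g_0$, and carry the names along the two paths. After $m$ tiles the labeling is $g_0\circ\pi$, where $\pi$ is a product of $m$ transpositions. The rung that leaves tile $m$ at position $s$ enters tile $1$ at position $\tau(s)$, so the rungs entering tile $1$ receive the labeling $g_0\circ\pi\tau^{-1}$. The permutation $\pi\tau^{-1}$ is a product of $m+1$ transpositions, hence even. Both labelings give $0$ to the one unused rung, so $\pi\tau^{-1}$ fixes its position. An even permutation of three points with a fixed point is the identity. So path $\mathrm I$ returns to the rung where it started; it is a cycle contained in $C$ that avoids path $\mathrm{II}$, which is absurd.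
\end{proof}

For part (b) we work along a sequence $t_0,t_1,\dots,t_L,t_{L+1}$ of distinct tiles that are consecutive on the ring, in either direction; call it a \emph{stretch} with \emph{inner tiles} $t_1,\dots,t_L$. The rungs between consecutive tiles of the stretch form three disjoint paths from $t_0$ to $t_{L+1}$. Number these paths $1,2,3$ and write $(t_h,s)$ for the leaf of $t_h$ on path $s$, so that all rungs of the stretch join equal positions. Because of the twist $\tau$, the resulting matching between the leaves of $t_0$ and of $t_{L+1}$ depends on the stretch, not only on its end tiles.

\begin{lemma}\label{lem:tools}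
Consider a stretch with $L$ inner tiles.
\begin{enumerate}
\item[(T1)] If $L\ge4$ is even, then any leaf of $t_0$ is joined to any leaf of $t_{L+1}$ by a path whose inner nodes are exactly the nodes of the inner tiles.
\item[(T2)] Let $L\ge2$, and let $g,g'$ be labelings of the leaves of $t_0$ and $t_{L+1}$. Call them \emph{compatible} if $g'=g\circ\pi$ with ${\rm sgn}\,\pi=(-1)^L$. If $g,g'$ are compatible, there are two disjoint paths, one joining the two leaves labeled $\mathrm I$ and one joining the two leaves labeled $\mathrm{II}$, whose inner nodes are together exactly the nodes of the inner tiles. If $g,g'$ are not compatible, they become compatible when two leaves of $t_{L+1}$ exchange their labels.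
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) Split the inner tiles into $L/2\ge2$ consecutive pairs. For a pair $t,t'$ with centers $a,a'$ and positions $q\ne p$ with third position $r$, the path
\[
(t,q),\ (t',q),\ a',\ (t',r),\ (t,r),\ a,\ (t,p),\ (t',p)
\]
covers all eight nodes, is entered at position $q$ and left at position $p$ (Figure~\ref{fig:moves}(b)). So each pair moves the path to either of the two other positions. It remains to note that in a triangle any two vertices, equal or not, are joined by a walk of any given length at least $2$: for length $2$ go via a vertex different from both, and for greater length make one arbitrary step and use induction.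

(T2) Make a double crossing of each inner tile. Each crossing exchanges the label $0$ with $\mathrm I$ or with $\mathrm{II}$, as we choose. The six labelings, joined by these two exchanges, form a $6$-cycle: the graph is $2$-regular, and alternating the two exchanges returns to the start after six steps and not before, because the product of the transpositions $(0\,\mathrm I)$ and $(0\,\mathrm{II})$ has order $3$. Each step changes the sign of the labeling. In a $6$-cycle, walks of length $2$ from a vertex reach all three vertices at even distance, walks of length $3$ reach all three at odd distance, and a walk can be lengthened by $2$ by stepping back and forth. So in $L$ steps we can pass from $g$ to any compatible $g'$. The last claim holds because exchanging two labels changes the sign of $\pi$.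
\end{proof}

The third tool is the \emph{cap} (Figure~\ref{fig:moves}(c)). Let $p,q,s$ be the leaves of $t_0$ in any order. Join $p$ to $s$ through the leaf of $t_1$ adjacent to $p$, the center of $t_1$ and the leaf of $t_1$ adjacent to $s$; extend $q$ to the third leaf of $t_1$. This covers $t_1$ and leaves a stretch with one inner tile fewer, to be entered by the single path from $q$.

\begin{proof}[Proof of Proposition~\ref{prop:snark}(b)]
Let $u$ be in tile $i$ and $v$ in tile $j$. The arcs have $m-2$ tiles in total, an odd number. Let $A_1$ be the arc of odd length, at least $9$, and $A_0$ the arc of even length, at least $8$; each is the set of inner tiles of a stretch from tile $i$ to tile $j$. In each case below one arc is covered by (T2) and the other by (T1) and caps. Two leaves $q',s'$ of tile $j$ are named at our discretion, and they have different labels in the application of (T2); we choose the names so that the labelings are compatible. Caps and (T1) work for either choice. The symbol $\xrightarrow{A}$ stands for a path whose inner nodes lie in the arc $A$.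

\emph{Both $u$ and $v$ are leaves.} Let $q,s$ be the other leaves of tile $i$ and $q',s'$ the other leaves of tile $j$. On $A_0$ join $q$ to $q'$ by (T1). On $A_1$ apply (T2) with $\mathrm I$ at $u,s'$, with $\mathrm{II}$ at $s,v$ and with $0$ at $q,q'$. The path is
\[
u\xrightarrow{A_1}s'\,a_j\,q'\xrightarrow{A_0}q\,a_i\,s\xrightarrow{A_1}v .
\]

\emph{$u=a_i$ and $v$ is a leaf} (the case of a leaf $u$ and $v=a_j$ is the same with the names of $u,v$ exchanged). Let $p,q,s$ be the leaves of tile $i$ and $v,q',s'$ those of tile $j$. On $A_1$ a cap next to tile $i$ joins $p$ to $s$, and (T1) on the remaining even number, at least $8$, of tiles joins $q$ to $q'$. On $A_0$ apply (T2) with $\mathrm I$ at $s,s'$, with $\mathrm{II}$ at $q,v$ and with $0$ at $p,q'$. The path is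
\[
u\,p\xrightarrow{A_1}s\xrightarrow{A_0}s'\,a_j\,q'\xrightarrow{A_1}q\xrightarrow{A_0}v .
\]

\emph{$u=a_i$ and $v=a_j$.} Let $p,q,s$ and $p',q',s'$ be the leaves of the two tiles. On $A_0$ put caps at both ends, joining $p$ to $s$ and $p'$ to $s'$, and join $q$ to $q'$ by (T1) on the remaining even number, at least $6$, of tiles. On $A_1$ apply (T2) with $\mathrm I$ at $s,q'$, with $\mathrm{II}$ at $q,s'$ and with $0$ at $p,p'$. The path is
\[
u\,p\xrightarrow{A_0}s\xrightarrow{A_1}q'\xrightarrow{A_0}q\xrightarrow{A_1}s'\xrightarrow{A_0}p'\,v .
\]
In each display the eight nodes of tiles $i$ and $j$ appear once, and the arrows cover each node of the two arcs once.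
\end{proof}

Call two nodes \emph{close} if they lie in the same tile or one of the arcs between their tiles has at most $7$ tiles, and let $G'$ be the graph on $V(G)$ formed by the close pairs of distinct nodes. All that we use about the template from now on is the following: $G$ is cubic and has no Hamilton cycle; $G\subseteq G'$; each node is close to at most $17\cdot4=68$ nodes, itself included; and two nodes that are not close are the ends of a Hamilton path of $G$.

\section{The hypergraph $H_0$}\label{sec:H0}

From now on $2\le\ell\le k-1$, so $1\le d\le k-2$, and $n$ is large and divisible by $d$.

\subsection*{Vertices}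
Put
\[
\xi=4kd,\qquad \beta=100\,d\,k^6 .
\]
Let $m$ be the largest odd integer with $4m\beta\le n-\xi$, and let $G=J_m$. For large $n$ we have $m\ge3$ and $n-\xi<4(m+2)\beta\le8m\beta$. Since $d$ divides $n-\xi$ and $\beta$, and $4m\beta\le n-\xi\le 4m\cdot2\beta$, we can partition the $n$ vertices as
\[
V=X\cup\bigcup_{v\in V(G)}B_v,\qquad |X|=\xi,\qquad \beta\le|B_v|\le2\beta,\qquad d\ \text{divides}\ |B_v| .
\]
The elements of $X$ are the \emph{tokens} and the sets $B_v$ are the \emph{blocks}. Fix a linear order on $V(G)$.

Partition each block into \emph{cells} of sizes between $3k$ and $6k-1$: cut off sets of size $3k$ and add the remainder to the last one. Tokens lie in no cell. Order all cells linearly so that the cells of $B_u$ precede those of $B_v$ whenever $u<v$. For each link $uv$ with $u<v$ choose a \emph{port} $P_{uv}\subset B_v$ with $|P_{uv}|=2d+1$, and for each node $v$ a \emph{fringe} $F_v\subset B_v$ with $|F_v|=5k$. The vertices of ports and fringes are called \emph{special}. We choose all these sets disjoint and with at most one special vertex in each cell; this is possible because a block has at most $3(2d+1)+5k\le11k$ special vertices and at least $\beta/(6k)\ge16k^5$ cells.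

For a vertex set $A\not\subseteq X$, the \emph{first cell} $\delta(A)$ is the least cell that meets $A$, and the \emph{first node} $\mu(A)$ is the least node whose block meets $A$; thus $\delta(A)\subset B_{\mu(A)}$. If $A'\subseteq A$ meets $\delta(A)$, then $\delta(A')=\delta(A)$, and the same holds for $\mu$ and $B_{\mu(A)}$. Let $\mathcal B[v]$ be the union of the blocks $B_w$ with $w=v$ or $vw\in E(G)$. A set is \emph{$v$-clean} if it is contained in $\mathcal B[v]$ and has at most one vertex in each cell. A $v$-clean set has no tokens, and its subsets are $v$-clean.

\subsection*{Edges}
The edges of $H_0$ are the $k$-sets $f$ of the following four kinds.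
\begin{itemize}
\item \emph{Local at a node $v$:} $\mu(f)=v$, $f$ is $v$-clean, $|f\cap B_v|\ge d+1$, and either $f\subset B_v$ or $|f\cap F_v|\ge d$.
\item \emph{Gate for a link $uv$, $u<v$:} $f\subset B_u\cup B_v$, $f$ has at most one vertex in each cell, and $|f\cap P_{uv}|\ge d+1$.
\item \emph{Token edge at a node $v$:} $f$ consists of one token and $k-1$ vertices of $B_v$.
\item \emph{Wild at a cell $D\subset B_v$:} $\delta(f)=D$, $|f\cap D|\ge d+1$, and either $|f\cap D|\ge d+2$ or $f\setminus D$ is not $v$-clean. A wild edge may contain tokens.
\end{itemize}
The kinds may overlap, but a wild edge has two vertices in one cell, so it is neither local nor a gate. An edge that is local at $v$, a token edge at $v$, or wild at a cell of $B_v$ has $\mu(f)=v$.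

The size $2d+1$ of a port is fixed from both sides. It is the largest size for which any two $(d+1)$-subsets intersect, and this makes a link usable only once. It is also the smallest size for which $d+1$ vertices remain after a new edge $e$ has taken $d$ of them, and we shall see that $d$ is the most that a typical $e$ can take.

\begin{lemma}\label{lem:size}
$|H_0|\le k^{15k}n^\ell$.
\end{lemma}

\begin{proof}
A local, gate or token edge is specified by a choice among $4m+6m+4m\le n$ nodes and links and then a $k$-subset of a set of at most $8\beta+\xi\le804k^7\le k^{14}$ vertices. So there are at most $k^{14k}n$ such edges. To specify a wild edge, choose one vertex of its first cell $D$ in at most $n$ ways, then $d$ more vertices of $D$, then the remaining $k-1-d=\ell-1$ vertices arbitrarily; this gives at most $(6k)^dn^\ell\le k^{3k}n^\ell$ edges. The sum is at most $2k^{14k}n^\ell$.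
\end{proof}

\section{$H_0$ has no hamiltonian cycle}\label{sec:nonham}

\begin{proposition}\label{prop:nonham}
$H_0$ is not $\ell$-hamiltonian.
\end{proposition}

Suppose, throughout this section, that $H_0$ has a hamiltonian cycle, given by the cyclic ordering $p_1,\dots,p_n$. We shall extract from it a Hamilton cycle of $G$. Put $\kappa=\lceil k/d\rceil\le k$.

\begin{lemma}\label{lem:windows}
Every vertex lies in at least one and at most $\kappa$ windows, so a set of $r$ vertices meets at most $\kappa r$ windows. If two different windows intersect, then on one of the two sides at most $\kappa-2$ windows lie strictly between them.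
\end{lemma}

\begin{proof}
The vertex $p_i$ lies in the window $\{p_{jd+1},\dots,p_{jd+k}\}$ exactly when $jd$ is, modulo $n$, one of the $k$ consecutive integers $i-k,\dots,i-1$. Among these there are at least $\lfloor k/d\rfloor\ge1$ and at most $\kappa$ multiples of $d$, and they are consecutive multiples. So two windows with a common vertex belong to a sequence of at most $\kappa$ consecutive windows.
\end{proof}

A window that is a gate for some link is a \emph{gate window}; we fix one such link for each gate window $W$ and denote it by $\gamma(W)$. All other windows are \emph{plain}. A plain window $W$ is a local, token or wild edge, and its \emph{state} is $\mu(W)$.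

\subsection*{The state changes only at gates}

\begin{lemma}\label{lem:inherit}
If $f$ is a local, token or wild edge and $O\subset f$ has $\ell$ elements, then $\mu(O)=\mu(f)$. If $f$ is wild at $D$, then moreover $\delta(O)=D$.
\end{lemma}

\begin{proof}
The set $O$ omits only $d$ vertices of $f$. If $f$ is local at $v$, it has at least $d+1$ vertices in $B_v$, so $O$ meets $B_v$. If $f$ is wild at $D$, it has at least $d+1$ vertices in $D$, so $O$ meets $D$. If $f$ is a token edge at $v$, then $O$ has $\ell\ge2$ vertices, at most one of which is a token, so $O$ meets $B_v$.
\end{proof}

\begin{remark}\label{rem:ell1}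
For $\ell=1$ the last case fails, and with it the control of the state: two token edges $\{x\}\cup F$ and $\{x\}\cup F'$ with $F\subset B_v$, $F'\subset B_w$ meet in exactly one vertex, so they could be consecutive windows for any two nodes $v\ne w$.
\end{remark}

\begin{lemma}\label{lem:consec}
Let $W,W'$ be consecutive windows.
\begin{enumerate}
\item[(i)] If both are plain, they have the same state.
\item[(ii)] If $W$ is a gate window and $W'$ is plain, the state of $W'$ is an end of $\gamma(W)$.
\item[(iii)] If both are gate windows, the links $\gamma(W)$ and $\gamma(W')$ have a common end.
\end{enumerate}
\end{lemma}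

\begin{proof}
Let $O=W\cap W'$, so $|O|=\ell$. In (i) both states equal $\mu(O)$ by Lemma~\ref{lem:inherit}. In (ii) the state of $W'$ is $\mu(O)$, and $O\subset B_u\cup B_v$ for $\gamma(W)=uv$. In (iii) a vertex of $O$ lies in a block $B_w$, and $w$ is an end of both links.
\end{proof}

\subsection*{Wild windows are few}
A wild window can cover vertices of any later block, so we have to bound their number by a quantity small compared with $\beta$. The last clause in the definition of a wild edge is there for the next lemma.

\begin{lemma}\label{lem:separate}
A wild edge does not meet a local edge or a gate in exactly $\ell$ vertices.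
\end{lemma}

\begin{proof}
Let $f$ be wild at $D\subset B_v$, let $f'$ be local or a gate, and suppose that $O=f\cap f'$ has $\ell$ elements. By Lemma~\ref{lem:inherit}, $O$ meets $D$ and $\mu(O)=v$. Since $f'$ has at most one vertex in $D$, we have $|O\cap D|=1$. Then $d+1\le|f\cap D|\le1+|f\setminus O|=d+1$, so $|f\cap D|=d+1$ and $f\setminus O\subset D$. Hence $f\setminus D\subset O\subset f'$. We claim that $f'$ is $v$-clean. If $f'$ is local at $v'$, then $v'=\mu(O)=v$ by Lemma~\ref{lem:inherit}. If $f'$ is a gate for a link, then $v$ is an end of that link because $f'$ meets $B_v$; so $f'\subset\mathcal B[v]$, and $f'$ has at most one vertex in each cell. This proves the claim. Now $|f\cap D|=d+1$ and $f\setminus D$ is $v$-clean, so $f$ is not wild at $D$, a contradiction.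
\end{proof}

\begin{lemma}\label{lem:fewwild}
At most $24k^5$ windows are wild.
\end{lemma}

\begin{proof}
Two consecutive wild windows have the same first cell, namely the first cell of their intersection (Lemma~\ref{lem:inherit}). So all windows in a sequence of consecutive wild windows meet one cell, and by Lemma~\ref{lem:windows} there are at most $6k\kappa$ of them. In particular not all of the $n/d$ windows are wild. The window preceding a maximal such sequence is not wild, and by Lemma~\ref{lem:separate} it is neither local nor a gate; so it is a token edge. At most $\kappa\xi$ windows contain a token, and different maximal sequences are preceded by different windows. The number of wild windows is thus at most $\kappa\xi\cdot6k\kappa=24k^2d\kappa^2\le24k^5$.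
\end{proof}

\subsection*{Every node is visited at length}
We next show that every node occurs as a state. This alone would not suffice: the gate windows of one link need not be consecutive, so the cycle could pass a gate, spend a few plain windows in a block, and return through the same gate. Such an excursion is short by Lemma~\ref{lem:windows}, and so we look for visits that are too long to be excursions.

\begin{lemma}\label{lem:stray}
Let $w$ be a node. At most $6k^2$ gate windows $W$ have $w$ as an end of $\gamma(W)$, and at most $25k^5$ windows meet $B_w$ without being plain windows of state $w$.
\end{lemma}

\begin{proof}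
A gate window $W$ meets the port of $\gamma(W)$. The three links at $w$ have ports with $3(2d+1)\le6k$ vertices in total, and these meet at most $6k\kappa\le6k^2$ windows.

Let $W$ meet $B_w$ without being a plain window of state $w$. If $W$ is a gate window, then $w$ is an end of $\gamma(W)$; there are at most $6k^2$ such windows. Otherwise $W$ is plain with state $v\ne w$. It is not a token edge, since a token edge of state $v$ misses $B_w$. If it is local, then $W\subset\mathcal B[v]$ forces $v$ to be one of the three neighbors of $w$, and $W\not\subset B_v$ forces $W$ to meet $F_v$; there are at most $3\cdot5k\cdot\kappa\le15k^2$ such windows. If it is wild, Lemma~\ref{lem:fewwild} applies. The total is at most $21k^2+24k^5\le25k^5$, as $k^3\ge27$.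
\end{proof}

The windows counted in Lemma~\ref{lem:stray} cover at most $25k^6<\beta$ vertices, while every vertex of $B_w$ lies in some window. So every node is the state of some plain window, and by Lemma~\ref{lem:consec}(i) not all windows are plain. A \emph{run} is a maximal sequence of consecutive plain windows. It is preceded and followed by gate windows, and its windows have a common state, the state of the run. A run is \emph{long} if it has at least $\kappa$ windows and \emph{short} otherwise.

\begin{lemma}\label{lem:long}
Every node $w$ is the state of a long run.
\end{lemma}

\begin{proof}
A run of state $w$ is followed by a gate window $W$ with $w$ an end of $\gamma(W)$, by Lemma~\ref{lem:consec}(ii), and different runs are followed by different windows. By Lemma~\ref{lem:stray} there are at most $6k^2$ runs of state $w$, and the short ones cover at most $6k^2\cdot\kappa\cdot k\le6k^4$ vertices. Since $25k^6+6k^4<\beta\le|B_w|$, some vertex of $B_w$ lies neither in a short run of state $w$ nor in one of the windows counted in Lemma~\ref{lem:stray}. A window containing it belongs to a long run of state $w$.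
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:nonham}]
Let $R_1,\dots,R_p$ be the long runs in cyclic order, with states $s_1,\dots,s_p$; by Lemma~\ref{lem:long} every node occurs among the $s_i$. Let the \emph{zone} $Z_i$ be the sequence of windows strictly between $R_i$ and $R_{i+1}$, indices modulo $p$. It is nonempty, begins and ends with a gate window, and consists of gate windows and short runs. Every gate window lies in exactly one zone. Let $L_i=\{\gamma(W): W\text{ a gate window in }Z_i\}$.

\emph{The sets $L_i$ are pairwise disjoint.} Let $W\ne W'$ be gate windows with the same link $uv$. Each contains $d+1$ of the $2d+1$ vertices of $P_{uv}$, so they intersect, and by Lemma~\ref{lem:windows} at most $\kappa-2$ windows lie between them on one side. A run with a window on that side lies entirely there, so it is short. Hence no long run separates $W$ from $W'$, and they lie in the same zone.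

\emph{The links in $L_i$ form a connected subgraph of $G$ containing $s_i$ and $s_{i+1}$.} List the gate windows of $Z_i$ in order. By Lemma~\ref{lem:consec}(ii) the link of the first one has $s_i$ as an end and the link of the last one has $s_{i+1}$ as an end. Two successive gate windows are either consecutive, and then their links have a common end by Lemma~\ref{lem:consec}(iii), or separated by one run, whose state is an end of both links by Lemma~\ref{lem:consec}(ii).

For each $i$ take a path in $L_i$ from $s_i$ to $s_{i+1}$, trivial if $s_i=s_{i+1}$. These paths have no common links, so their concatenation is a closed walk without repeated links, and it passes through every node of $G$. Its links form a connected spanning subgraph in which every degree is even and positive. Since $G$ is cubic, every degree is $2$, and the subgraph is a Hamilton cycle of $G$. This contradicts Proposition~\ref{prop:snark}(a).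
\end{proof}

\section{Closing a Hamilton path with a new edge}\label{sec:ham}

\subsection{Exceptional sets}
For a $k$-set $e$ let $U(e)$ be the set of nodes $v$ with $e\cap B_v\ne\emptyset$. Call $e$ \emph{exceptional} if the induced graph $G'[U(e)]$ has at most $\ell$ components. Each component costs one free choice among $n$ vertices, so $\ell$ components are the most we can afford to discard.

\begin{lemma}\label{lem:exc}
There are at most $k^{18k}n^\ell$ exceptional $k$-sets.
\end{lemma}

\begin{proof}
List the vertices of an exceptional set $e$ as follows: for each component of $G'[U(e)]$, order its nodes so that every node after the first is adjacent in $G'$ to an earlier one, and list the vertices of $e$ block by block in this order; put the tokens last. Then all but at most $\ell$ entries of the list are tokens or lie in a block whose node is close to the node of an earlier entry. There are at most $2^k$ choices for the set of free entries, at most $n^\ell$ choices for their values, and at most $68\cdot2\beta\cdot k+\xi\le13604k^8\le k^{17}$ choices for each other entry. The product is at most $2^kk^{17k}n^\ell$.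
\end{proof}

\begin{proposition}\label{prop:ham}
If $e$ is not exceptional, then $H_0+e$ is $\ell$-hamiltonian.
\end{proposition}

Lemma~\ref{lem:size}, Proposition~\ref{prop:nonham}, Lemma~\ref{lem:exc} and Proposition~\ref{prop:ham} together give Theorem~\ref{thm:quant}(b). It remains to prove Proposition~\ref{prop:ham}. Fix a non-exceptional $e$, so $G'[U(e)]$ has at least $\ell+1$ components. For $v\in U(e)$, each of at least $\ell$ components not containing $v$ accounts for a vertex of $e$ outside $B_v$. Hence
\begin{equation}\label{eq:small}
|e\cap B_v|\le d\qquad\text{for every node }v .
\end{equation}

\subsection{Ordering the new edge}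
The edge $e$ will occupy positions $1,\dots,k$ of the cycle, in an order $y_1,\dots,y_k$. The windows after $e$ contain shorter and shorter final segments of $y_{d+1},\dots,y_k$. For all of them to have the same first cell, the last vertex $y_k$ should lie in the first cell of $\{y_{d+1},\dots,y_k\}$; in the same way $y_1$ should lie in the first cell of $\{y_1,\dots,y_\ell\}$. The nodes of these two cells must not be close.

Let $D_1=\delta(e)$ and $v_1=\mu(e)$. Choose $\ell$ components of $G'[U(e)]$ other than that of $v_1$ and one vertex of $e$ in a block of each; let $S_2$ be the set of these $\ell$ vertices, $D_2=\delta(S_2)$ and $v_2=\mu(S_2)$. The nonempty set $e\cap D_1$ is disjoint from $S_2$. So we can order $e=(y_1,\dots,y_k)$ with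
\[
y_1\in D_1,\qquad S_2=\{y_{d+1},\dots,y_k\},\qquad y_k\in D_2 .
\]
Put $S_1=\{y_1,\dots,y_\ell\}$. Since $S_1\subset e$ meets $D_1=\delta(e)$, we have $\delta(S_1)=D_1$. The nodes $v_1,v_2$ lie in different components of $G'[U(e)]$, so they are not close, and $G$ has a Hamilton path $v_2=z_1,z_2,\dots,z_{4m}=v_1$. The cyclic ordering will be
\begin{equation}\label{eq:order}
y_1,\dots,y_k,\ \sigma_{z_1},\ \sigma_{z_2},\ \dots,\ \sigma_{z_{4m}},
\end{equation}
where the \emph{segment} $\sigma_v$ is an ordering of $B_v\setminus e$ together with $\lambda_v$ tokens, and every token outside $e$ is used in exactly one segment.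

\subsection{Placing the boundaries}
Consider a boundary between a segment $\sigma_v$ and the next segment $\sigma_w$ with $v<w$, and a window with $r$ vertices to the right of the boundary. It can be a gate only if $r\ge d+1$, and local only if $k-r\ge d+1$, that is, $r\le\ell-1$. When $\ell\le d$ the values $\ell\le r\le d$ are covered by neither, so they must not occur. We arrange that $r\equiv1\pmod d$ at every boundary.

Choose $\lambda_{v_2}\in\{1,\dots,d\}$ with $|\sigma_{v_2}|\equiv-1\pmod d$. For $v\ne v_1,v_2$ choose $\lambda_v\in\{0,\dots,d-1\}$ with $|\sigma_v|\equiv0\pmod d$; since $d$ divides $|B_v|$, this gives $\lambda_v=0$ for $v\notin U(e)$. All remaining tokens go to $\sigma_{v_1}$. At most $k$ tokens lie in $e$, and the at most $k-1$ nodes of $U(e)\setminus\{v_1\}$ take at most $d$ each, so $\lambda_{v_1}\ge4kd-k-(k-1)d\ge2kd\ge1$. Let $s$ be the last position of a segment $\sigma_{z_i}$ with $i<4m$. Then $s\equiv k-1\pmod d$, while the last position of every window is $\equiv k\pmod d$. Therefore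
\begin{equation}\label{eq:residue}
\text{a window that ends at position } s+r \text{ has } r\equiv1\pmod d .
\end{equation}

\subsection{Spreading out the cells}
Inside a segment the windows without tokens have to be local, so vertices of the same cell must be at least $k$ positions apart, also with respect to the prescribed first and last few vertices of the segment. Call a sequence of colored elements \emph{rainbow} if its colors are distinct.

\begin{lemma}\label{lem:rainbow}
Let $Y$ be a set of colored elements with at most $t$ elements of each color and $|Y|\ge8kt$. Let $\alpha$ and $\omega$ be rainbow sequences of at most $k$ colored elements outside $Y$, whose colors may also occur in $Y$. Then $Y$ can be ordered so that any $k$ consecutive elements of the sequence $\alpha Y\omega$ are rainbow.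
\end{lemma}

\begin{proof}
Call a color \emph{taken} if it occurs in $\alpha$ or $\omega$, and \emph{free} otherwise. There are at most $2k$ taken colors, so at least $6kt$ elements of $Y$ have free colors. Number the elements of $Y$ by $1,\dots,|Y|$, color by color: first whole classes of free colors with between $2kt$ and $2kt+t$ elements in total, then the classes of taken colors, then the remaining classes of free colors, which have at least $6kt-2kt-t\ge2kt$ elements. Thus the elements with number at most $kt$ or greater than $|Y|-kt$ have free colors, and two elements of the same color have numbers differing by less than $t$.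

Order $Y$ in rounds $\rho=1,\dots,t$, where round $\rho$ lists the elements numbered $\rho,\rho+t,\rho+2t,\dots$. Each round has at least $\lfloor|Y|/t\rfloor\ge8k$ elements, and the element numbered $N$ has rank $\lceil N/t\rceil$ in its round. Two elements of the same color lie in different rounds, and their ranks differ by at most $1$. If the one in the earlier round has rank $r$, its round has $M$ elements, and the other has rank $r'$, then their positions differ by at least $M-r+r'\ge8k-1\ge k$. The first $k$ elements of the ordering are numbered $1,1+t,\dots,1+(k-1)t\le kt$. The last $k$ elements have as numbers the $k$ largest multiples of $t$ not exceeding $|Y|$, which are greater than $|Y|-kt$. All these elements have free colors.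

Take $k$ consecutive elements of $\alpha Y\omega$. They do not meet both $\alpha$ and $\omega$, since $|Y|>k$. Those in $Y$ have distinct colors. If some lie in $\alpha$, these have distinct taken colors, and those in $Y$ are among the first $k$ elements of $Y$ and have free colors. If some lie in $\omega$, the same holds with the last $k$ elements of $Y$.
\end{proof}

\subsection{The segments}
Each segment consists of a first piece, a middle and a last piece. The first and last pieces face the neighboring segments or $e$, and we describe them first.

\emph{Pieces at a link.} Let $uv$ be a link of the Hamilton path with $u<v$. The piece of $\sigma_u$ that faces $\sigma_v$ consists of $k$ vertices of $F_u\setminus e$, and the piece of $\sigma_v$ that faces $\sigma_u$ consists of $d+1$ vertices of $P_{uv}\setminus e$. The latter exist since $|P_{uv}\setminus e|\ge2d+1-d$ by \eqref{eq:small}.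

\emph{Pieces at $e$.} These are the first piece of $\sigma_{v_2}$ and the last piece of $\sigma_{v_1}$. Let $(v,S,D)$ be $(v_2,S_2,D_2)$ or $(v_1,S_1,D_1)$; in both cases $|S|=\ell$ and $\delta(S)=D\subset B_v$.
\begin{itemize}
\item \emph{Local end:} $S$ is $v$-clean. The piece consists of $k$ vertices of $F_v\setminus e$ in cells that do not meet $S$. The $5k$ vertices of $F_v$ lie in distinct cells, at most $d$ of them lie in $e$ and at most $\ell$ in cells meeting $S$, so at least $4k$ are available.
\item \emph{Wild end:} $S$ is not $v$-clean. Let $D^\circ$ be the set of non-special vertices of $D\setminus e$; by \eqref{eq:small}, $|D^\circ|\ge3k-1-d\ge2k$. The piece consists of $D^\circ$, in any order, and one token $x$, placed so that $D^\circ$ is adjacent to $e$ in the cyclic order and $x$ is adjacent to the middle. The token is one of the $\lambda_v\ge1$ tokens of $\sigma_v$.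
\end{itemize}
Since $D\subset B_v$ meets $S$, the set $S$ fails to be $v$-clean exactly when $|S\cap D|\ge2$ or $S\setminus D$ is not $v$-clean. The two pieces of a segment can be taken disjoint: ports of different links are disjoint from each other and from the fringe, $D^\circ$ has no special vertex, and the fringe has room for two pieces.

\begin{remark}
The end at $v_2$ is always wild: $S_2$ has $\ell\ge2$ vertices in blocks from different components of $G'[U(e)]$, and $G\subseteq G'$, so $S_2\not\subset\mathcal B[v_2]$. If $\ell>d$, the end at $v_1$ is wild too, because $y_{d+1}\in S_1\cap S_2$ is not in $\mathcal B[v_1]$. But if $\ell\le d$, then $S_1$ may be $v_1$-clean. In that case $S_1$ together with $d$ vertices of $D_1$ is exactly the kind of set that had to be excluded from the wild edges for Lemma~\ref{lem:separate}, and the local end takes over.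
\end{remark}

\emph{The middle.} Let $Y$ be the set of vertices of $B_v\setminus e$ not used in the two pieces of $\sigma_v$. Since $v_1\ne v_2$, at most one piece belongs to a wild end, so $|Y|\ge\beta-d-6k-k\ge92k^6$. Order $Y$ by Lemma~\ref{lem:rainbow}, with cells as colors, $t=6k$, and with $\alpha,\omega$ the first and last pieces of $\sigma_v$, where a piece at a wild end is replaced by the empty sequence. The hypotheses hold: $\alpha$ and $\omega$ consist of at most $k$ special vertices, which lie in distinct cells, and $|Y|\ge48k^2$. Finally insert the tokens of $\sigma_v$ not yet placed, at most $\xi$ in number, one after the $k$-th element of $Y$, one after the $2k$-th, and so on. Since $|Y|\ge(\xi+1)k$, at least $k$ elements of $Y$ follow the last inserted token.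

The segments have the following two properties.
\begin{enumerate}
\item[(S1)] Any two tokens of $\sigma_v$ have at least $k$ other elements between them. Indeed, $k$ elements of $Y$ precede the first inserted token, separate successive ones, and follow the last one, and at most one further token occurs, at one end of the middle.
\item[(S2)] For $i<4m$, the last $k$ elements of $\sigma_{z_i}$ are the last $k$ elements of the corresponding sequence $\alpha Y\omega$, and the first $k$ elements of $\sigma_{z_{i+1}}$ are the first $k$ elements of the corresponding sequence. So each of these two sets contains no token and has its vertices in distinct cells.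
\end{enumerate}

\subsection{Checking the windows}
We show that every window $f\ne e$ of the ordering \eqref{eq:order} is an edge of $H_0$. Every segment has more than $k$ elements, so $f$ lies inside one segment, or meets $e$, or meets two consecutive segments.

\emph{Windows inside a segment $\sigma_v$.} By (S1), $f$ contains at most one token. If it contains one, it is a token edge at $v$. Suppose it contains none. If $\sigma_v$ has a wild end, a window meeting both $D^\circ$ and the rest of $\sigma_v$ contains $x$; so $f\subset D^\circ$ or $f\cap D^\circ=\emptyset$. If $f\subset D^\circ$, then $\delta(f)=D$ and $|f\cap D|=k\ge d+2$, so $f$ is wild at $D$. In all other cases $f$ consists of $k$ consecutive elements of $\alpha Y\omega$. It is then a subset of $B_v$ with vertices in distinct cells, hence local at $v$.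

\emph{Windows meeting $e$.} Such a window starts at position $1+jd$ or $1-jd$ modulo $n$, with $j\ge1$ and $jd\le k-1$. In the first case let $(v,S,D)=(v_2,S_2,D_2)$, let $T=\{y_{1+jd},\dots,y_k\}$, and let $W$ be the set of the first $jd$ elements of $\sigma_v$. In the second case let $(v,S,D)=(v_1,S_1,D_1)$, let $T=\{y_1,\dots,y_{k-jd}\}$, and let $W$ be the set of the last $jd$ elements of $\sigma_v$. In both cases $f=T\cup W$, $T\subseteq S$ with equality for $j=1$, and $T$ contains a vertex of $D$, namely $y_k$ or $y_1$, so $\delta(T)=D$. Since $|W|=jd\le k-1$, we have $W\subset D^\circ$ at a wild end and $W\subset F_v$ at a local end.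

At a wild end, $\delta(f)=D$ and $|f\cap D|\ge jd+1\ge d+1$. If $j\ge2$, then $|f\cap D|\ge2d+1\ge d+2$. If $j=1$, then $T=S$, and either $|S\cap D|\ge2$, so that $|f\cap D|\ge d+2$, or $f\setminus D=S\setminus D$ is not $v$-clean. So $f$ is wild at $D$.

At a local end, $T$ is $v$-clean, and the vertices of $W\subset B_v$ lie in distinct cells that do not meet $S$; so $f$ is $v$-clean. Next, $\mu(f)=v$, because $\mu(T)=v$ and $W\subset B_v$. Finally $|f\cap B_v|\ge jd+1\ge d+1$ and $|f\cap F_v|\ge jd\ge d$. So $f$ is local at $v$. (The case $j=1$ is the reason why local edges are required to have only $d$ vertices in the fringe.)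

\emph{Windows meeting $\sigma_v$ and the next segment $\sigma_w$.} Let $f$ consist of the last $k-r$ elements of $\sigma_v$ and the first $r$ elements of $\sigma_w$, where $1\le r\le k-1$. By (S2), $f\subset B_v\cup B_w$ and $f$ has at most one vertex in each cell; as $vw$ is a link, $f$ is both $v$-clean and $w$-clean. By \eqref{eq:residue}, either $r=1$ or $r\ge d+1$.

Let $v<w$. Then $\mu(f)=v$, $\sigma_v$ ends with $k$ vertices of $F_v$, and $\sigma_w$ begins with $d+1$ vertices of $P_{vw}$. If $r=1$, then $f$ has $k-1\ge d+1$ vertices in $F_v\subset B_v$, so it is local at $v$. If $r\ge d+1$, then $f$ contains $d+1$ vertices of $P_{vw}$, so it is a gate for $vw$.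

Let $v>w$. Then $\mu(f)=w$, $\sigma_v$ ends with $d+1$ vertices of $P_{wv}$, and $\sigma_w$ begins with $k$ vertices of $F_w$. If $k-r\ge d+1$, then $f$ contains $d+1$ vertices of $P_{wv}$, so it is a gate for $wv$. Otherwise $r\ge k-d=\ell\ge2$, hence $r\ge d+1$; then $f$ has $r\ge d+1$ vertices in $F_w\subset B_w$, so it is local at $w$.

Every window of \eqref{eq:order} is thus $e$ or an edge of $H_0$, and the ordering contains every vertex once. This proves Proposition~\ref{prop:ham}, and with it Theorems~\ref{thm:quant} and~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{RZ13}
A.~Ruci\'nski and A.~\.Zak,
\emph{Hamilton saturated hypergraphs of essentially minimum size},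
Electron. J. Combin. 20(2) (2013), P25.

\bibitem{RZ21}
A.~Ruci\'nski and A.~\.Zak,
\emph{Constructing sparsest $\ell$-hamiltonian saturated $k$-uniform hypergraphs for a wide range of $\ell$},
arXiv:2111.05020 (2021).

\end{thebibliography}
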